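\title{Optimal H\"older regularity of $K$-finite matrix coefficients on compact symmetric pairs}

\begin{abstract}
Let $U/K$ be the simply connected compact dual of a symmetric space $G/K$ of noncompact type, and let $\kappa(G)\in\frac12\mathbb Z$ be half the least total multiplicity of the positive restricted roots that are not orthogonal to a nonzero linear form. We prove that on the set of regular points of $U$ every $K$-finite matrix coefficient of a unitary representation of $U$ is of class $C^{(r,\delta)}$ with $r=\lfloor\kappa(G)\rfloor$ and $\delta=\kappa(G)-r$, and that this regularity is optimal. The upper bound comes from the concentration of coherent states near a $K$-orbit in an adjoint orbit of $U$ and from a transversality property of regular elements. The lower bound comes from a comparison of the geometric and quadratic means of spherical functions.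
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Setting}
Let $G$ be a noncompact semisimple Lie group with finite center, $K$ a maximal compact subgroup, $\mathfrak g=\mathfrak k\oplus\mathfrak p$ the Cartan decomposition and $\mathfrak a\subset\mathfrak p$ a maximal abelian subspace. For $\alpha\in\mathfrak a^*$ let $\mathfrak g_\alpha=\{E\in\mathfrak g:[Y,E]=\alpha(Y)E\text{ for all }Y\in\mathfrak a\}$. The restricted roots are the nonzero $\alpha$ with $\mathfrak g_\alpha\ne0$; they form a root system $\Sigma\subset\mathfrak a^*$, with multiplicities $m_\alpha=\dim\mathfrak g_\alpha$. Fix a positive system $\Sigma^+$, and let $\langle\cdot,\cdot\rangle$ be the inner product on $\mathfrak a^*$ induced by the Killing form. For $\mu\in\mathfrak a^*$ put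
\[
n(\mu)=\sum_{\alpha\in\Sigma^+,\ \langle\alpha,\mu\rangle\ne0}m_\alpha,\qquad
\kappa=\kappa(G)=\frac12\min_{\mu\in\mathfrak a^*\setminus\{0\}}n(\mu),\qquad r=\lfloor\kappa\rfloor,\qquad\delta=\kappa-r .
\]
Since $2\kappa$ is an integer, $\delta$ is $0$ or $\frac12$. If $\dim\mathfrak a=1$, every nonzero $\mu$ sees all roots and $\kappa=\frac12(\dim G/K-1)$. For $G=\mathrm{SL}(n,\mathbb R)$ the multiplicities are $1$, the $j$th fundamental weight is not orthogonal to exactly $j(n-j)$ positive roots, and $\kappa=\frac12(n-1)$ because the minimum is always attained at a fundamental weight (Section~\ref{sec:prelim}).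

Let $U/K$ be the simply connected symmetric space of compact type dual to $G/K$: here $U$ is a compact semisimple Lie group that contains $K$ and has Lie algebra $\mathfrak u=\mathfrak k\oplus i\mathfrak p\subset\mathfrak g_{\mathbb C}$. The set $U_r$ of \emph{regular points} consists of the elements $k\exp(iY)k'$ with $k,k'\in K$, $Y\in\mathfrak a$ and $\alpha(Y)\notin\pi\mathbb Z$ for all $\alpha\in\Sigma$. It is open and dense in $U$.

A \emph{matrix coefficient} is a function $f(u)=\langle\pi(u)\xi,\eta\rangle$, where $\pi$ is a strongly continuous unitary representation of $U$ on a Hilbert space and $\xi,\eta$ are vectors; inner products are linear in the first variable. A vector $\xi$ is \emph{$K$-finite} if $\pi(K)\xi$ spans a finite-dimensional space, and \emph{$K$-smooth} if $k\mapsto\pi(k)\xi$ is $C^\infty$. A $K$-finite vector is $K$-smooth, because a continuous finite-dimensional representation of a Lie group is smooth. The coefficient is called $K$-finite if both vectors are.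

For an integer $s\ge0$, $\gamma\in[0,1]$ and a manifold $M$ of dimension $d$, let $C^{(s,\gamma)}(M)$ be the space of $f\in C^s(M)$ such that for every chart $\Phi:M_0\to\mathbb R^d$ and every compact $Q\subset\Phi(M_0)$,
\[
\sup_{x\ne y\in Q}\frac{\|D^s(f\circ\Phi^{-1})(x)-D^s(f\circ\Phi^{-1})(y)\|}{\|x-y\|^\gamma}<\infty .
\]

\subsection*{Which regularity to expect}
If $\xi$ and $\eta$ are $K$-finite, then $(k,k')\mapsto f(kuk')$ is smooth, but nothing is said directly about the directions transverse to the double cosets $KuK$. To guess the answer, take $K$-fixed vectors. Decomposing $\pi$ into irreducibles writes $f$ as a series $\sum a_\lambda\varphi_\lambda$ with $\sum|a_\lambda|\le\|\xi\|\|\eta\|$, where $\varphi_\lambda(u)=\langle\pi_\lambda(u)e_\lambda,e_\lambda\rangle$ is the spherical function of the irreducible representation with highest weight $\lambda$ and unit $K$-fixed vector $e_\lambda$. All summable sequences occur, so the regularity common to all such $f$ is governed by bounds on the $\varphi_\lambda$ that are uniform in $\lambda$.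 Schur orthogonality gives $\int_U|\varphi_\lambda|^2=1/\dim V_\lambda$. If $\lambda$ tends to infinity along a ray spanned by $\mu\in\mathfrak a^*$, Weyl's dimension formula gives $\dim V_\lambda\asymp|\lambda|^{n(\mu)}$. If $\varphi_\lambda$ spreads evenly, its size is therefore $|\lambda|^{-n(\mu)/2}$, and each derivative costs a factor $|\lambda|$. The worst ray allows exactly $\kappa$ derivatives. Even spreading fails at the identity, where $\varphi_\lambda=1$; this is why one restricts to $U_r$. The following statement, posed as a conjecture in \cite{Dumas}, says that this guess is right.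

\begin{theorem}\label{thm:main}
Every $K$-finite matrix coefficient of a unitary representation of $U$ lies in $C^{(r,\delta)}(U_r)$. This regularity is optimal: for every $\delta'\in(\delta,1]$ there is a $K$-finite matrix coefficient that is not in $C^{(r,\delta')}(U_r)$, and for every $\delta'\in(0,1]$ there is one that is not in $C^{(r+1,\delta')}(U_r)$.
\end{theorem}

We prove slightly more. An element $X\in\mathfrak u$ acts on functions as the left-invariant field $(Xg)(u)=\frac{d}{dt}\big|_{t=0}g(u\exp tX)$. Let $X_1,\dots,X_d$ be an orthonormal basis of $\mathfrak u$ for minus the Killing form, put $X_I=X_{i_1}\cdots X_{i_s}$ and $|I|=s$ for $I=(i_1,\dots,i_s)$, and let $\operatorname{dist}$ be the distance of the corresponding bi-invariant Riemannian metric on each component of $U$.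

\begin{theorem}\label{thm:upper}
Let $\pi$ be a unitary representation of $U$ and let $\xi,\eta$ be $K$-smooth vectors. Then $f(u)=\langle\pi(u)\xi,\eta\rangle$ lies in $C^{(r,\delta)}(U_r)$. If $\delta>0$, then moreover, for every chart $\Phi$ of $U_r$ and every compact subset $Q$ of its image,
\[
\|D^r(f\circ\Phi^{-1})(x)-D^r(f\circ\Phi^{-1})(y)\|=o(\|x-y\|^\delta)\quad\text{as }\|x-y\|\to0,\text{ uniformly in }x,y\in Q .
\]
\end{theorem}

\begin{theorem}\label{thm:lower}
Let $U$ be connected and let $\omega:(0,\infty)\to(0,\infty)$ be nondecreasing with $\liminf_{t\to0}\omega(t)/t^\delta=0$. There is one $K$-bi-invariant matrix coefficient $f$ of a unitary representation of $U$, given by $K$-fixed vectors, such that for no nonempty open $\Omega\subset U_r$ and no $M$ does one have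
\[
|X_If(x)-X_If(y)|\le M\,\omega(\operatorname{dist}(x,y))\qquad\text{for all }x\ne y\in\Omega,\ |I|=r .
\]
\end{theorem}

\begin{corollary}\label{cor:nowhere}
Let $U$ be connected. There is one $K$-bi-invariant matrix coefficient $f$, given by $K$-fixed vectors, that lies in $C^{(r,\delta')}(\Omega)$ for no $\delta'\in(\delta,1]$ and no nonempty open $\Omega\subset U_r$.
\end{corollary}

The two halves of the heuristic become two estimates. On compact subsets of $U_r$, coefficients of $V_\lambda$ between given $K$-types are $O(|\lambda|^{-\kappa})$, with polynomial dependence on the $K$-types (Proposition~\ref{prop:decay}, proved in Sections~\ref{sec:coherent}--\ref{sec:upper}). Along one ray of highest weights, the spherical functions reach the size $|\lambda|^{-\kappa}$ on every open set (Proposition~\ref{prop:lower}, proved in Section~\ref{sec:spherical}). Section~\ref{sec:baire} turns the second estimate into Theorem~\ref{thm:lower}.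

\section{The two-sphere}\label{sec:sphere}

Both estimates can be carried out by hand for $G=\mathrm{SU}(1,1)$. Then $U=\mathrm{SU}(2)$, $K$ is the diagonal subgroup, $\mathfrak a$ consists of the matrices $Y=\left(\begin{smallmatrix}0&y\\y&0\end{smallmatrix}\right)$, the positive root is $\alpha(Y)=2y$ with $m_\alpha=1$, and $\kappa=\frac12$.

Give $\mathfrak u=\mathfrak{su}(2)$ the inner product $(X,X')=-\frac12\operatorname{tr}XX'$, let $S^2$ be its unit sphere, and let $\nu_0=\operatorname{diag}(i,-i)\in S^2$, which spans $\mathfrak k$. For $u\in U$ let $\vartheta\in[0,\pi]$ be the angle between $\nu_0$ and $\nu_1=\operatorname{Ad}(u)\nu_0$. The element $\exp iY$ rotates $\mathfrak u$ by the angle $\alpha(Y)$ about the axis $i\mathfrak a\perp\nu_0$, and $K$ fixes $\nu_0$; so $\cos\vartheta=\cos\alpha(Y)$ for $u=k\exp(iY)k'$, and $U_r=\{0<\vartheta<\pi\}$.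

Let $V_n=\operatorname{Sym}^{2n}\mathbb C^2\subset(\mathbb C^2)^{\otimes 2n}$, of dimension $2n+1$. Its unit $K$-fixed vector $e$ is the normalized sum of the $\binom{2n}n$ basis tensors that contain each basis vector of $\mathbb C^2$ exactly $n$ times. Its highest weight vector for $\mathfrak a$ is $v=w_0^{\otimes2n}$ with $w_0=(1,1)/\sqrt2$, of weight $n\alpha$. To a unit vector $w=(a,b)$ attach the point $p(w)=i(2ww^*-1)\in S^2$. Then $p(xw)=\operatorname{Ad}(x)p(w)$, $(p(w),\nu_0)=|a|^2-|b|^2$ and $4|a|^2|b|^2=1-(p(w),\nu_0)^2$. For $w=xw_0$ and $p=p(w)$ we get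
\begin{equation}\label{eq:su2}
|\langle e,\pi(x)v\rangle|^2=\binom{2n}n|a|^{2n}|b|^{2n}=b_n\bigl(1-(p,\nu_0)^2\bigr)^n,\qquad b_n=\binom{2n}n4^{-n}=\prod_{k=1}^n\frac{2k-1}{2k}.
\end{equation}
From $\frac{k-1}k\le\left(\frac{2k-1}{2k}\right)^2\le\frac{2k-1}{2k+1}$ we obtain $\frac1{4n}\le b_n^2\le\frac1{2n+1}$. Formula \eqref{eq:su2} is the phenomenon behind the paper: the vectors $\pi(x)v$ are indexed, up to phase, by the points of a sphere, and $e$ overlaps only with those in a band of width $n^{-1/2}$ around the equator $\nu_0^\perp$.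

\subsection*{Upper bound}
Let $\varphi_n(u)=\langle\pi(u)e,e\rangle$. Schur orthogonality expands the inner product in the vectors $\pi(x)v$:
\[
\varphi_n(u)=(2n+1)\int_U\langle e,\pi(u^{-1}x)v\rangle\langle\pi(x)v,e\rangle\,dx .
\]
By \eqref{eq:su2}, the identity $(\operatorname{Ad}(u^{-1})p,\nu_0)=(p,\nu_1)$ and the inequality $1-t\le e^{-t}$,
\[
|\varphi_n(u)|\le(2n+1)\,b_n\int_{S^2}\exp\Bigl(-\frac n2\bigl[(p,\nu_0)^2+(p,\nu_1)^2\bigr]\Bigr)dp .
\]
Let $0<\vartheta<\pi$. On the plane spanned by $\nu_0,\nu_1$ the quadratic form in brackets has eigenvectors $\nu_0\pm\nu_1$ and eigenvalues $1\pm\cos\vartheta$. So it is at least $c_\vartheta(1-s^2)$, where $c_\vartheta=1-|\cos\vartheta|$ and $s$ is the coordinate of $p$ normal to that plane. The coordinate $s$ is uniformly distributed on $[-1,1]$, so the integral is at most $\int_0^1e^{-nc_\vartheta(1-s)/2}\,ds\le2/(nc_\vartheta)$, and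
\[
|\varphi_n(u)|\le\frac{2\sqrt{2n+1}}{n\,(1-|\cos\vartheta|)} .
\]
Geometrically, two bands around the great circles $\nu_0^\perp$ and $\nu_1^\perp$ cross transversally when $u$ is regular, and they overlap in an area of order $n^{-1}$ instead of $n^{-1/2}$. For $\vartheta\in\{0,\pi\}$ the circles coincide; then $u$ normalizes $K$, the vector $\pi(u)e$ is again $K$-fixed, and $|\varphi_n(u)|=1$.

\subsection*{Lower bound}
The $\mathfrak a$-weights of $V_n$ are $(n-k)\alpha$ with $0\le k\le 2n$, each of multiplicity one. Expanding $e$ in weight vectors gives $\varphi_n(\exp iY)=e^{in\alpha(Y)}P_n(e^{-i\alpha(Y)})$ with a polynomial $P_n$ whose constant term is $|\langle e,v\rangle|^2=b_n$, by \eqref{eq:su2} at $x=1$. Jensen's formula shows that the geometric mean of $|P_n|$ on the unit circle is at least $b_n\ge\frac12n^{-1/2}$. On the other hand $\varphi_n(u)$ depends only on $\vartheta$, and $\cos\vartheta$ is uniformly distributed on $[-1,1]$, so Schur orthogonality reads $\frac12\int_0^\pi|\varphi_n|^2\sin\vartheta\,d\vartheta=\frac1{2n+1}$. The geometric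 and the weighted quadratic mean thus have the same order $n^{-1/2}$. If $|P_n|$ were much smaller on some arc, the geometric mean would force it to be much larger elsewhere, against the quadratic mean; Proposition~\ref{prop:lower} makes this precise.

In general no formula like \eqref{eq:su2} is available, the highest weight has a direction as well as a size, and all $K$-types must be handled uniformly. These are the three difficulties of the general proof.

\section{Structure theory and reductions}\label{sec:prelim}

\subsection*{Roots}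
Let $B$ be the Killing form of $\mathfrak g_{\mathbb C}$, and let $X\mapsto\bar X$ be the conjugation of $\mathfrak g_{\mathbb C}$ with respect to $\mathfrak u$. From now on $(X,X')=-B(X,X')$ on $\mathfrak u$, and $|X|^2=-B(X,\bar X)$ on $\mathfrak g_{\mathbb C}$; this Hermitian norm is $\operatorname{Ad}(U)$-invariant. Let $\theta$ be the complex-linear involution of $\mathfrak g_{\mathbb C}$ that is $1$ on $\mathfrak k$ and $-1$ on $\mathfrak p$, and put $\mathfrak q=i\mathfrak p=\mathfrak k^\perp\subset\mathfrak u$. Let $\mathfrak m$ be the centralizer of $\mathfrak a$ in $\mathfrak k$. For $\alpha\in\Sigma^+$ let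
\[
\mathfrak k_\alpha=\{E+\theta E:E\in\mathfrak g_\alpha\},\qquad\mathfrak q_\alpha=\{i(E-\theta E):E\in\mathfrak g_\alpha\},
\]
both of dimension $m_\alpha$. Then $\mathfrak k=\mathfrak m\oplus\bigoplus_\alpha\mathfrak k_\alpha$ and $\mathfrak q=i\mathfrak a\oplus\bigoplus_\alpha\mathfrak q_\alpha$. The map $J:\mathfrak k_\alpha\to\mathfrak q_\alpha$, $E+\theta E\mapsto i(E-\theta E)$, is an isometry, both vectors having squared norm $-2B(E,\theta E)$. Since $\theta E\in\mathfrak g_{-\alpha}$, we have for $Y\in\mathfrak a$ and $Z\in\mathfrak k_\alpha$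
\begin{equation}\label{eq:rot}
[iY,Z]=\alpha(Y)JZ,\qquad[iY,JZ]=-\alpha(Y)Z,\qquad\operatorname{Ad}(\exp iY)JZ=\cos\alpha(Y)\,JZ-\sin\alpha(Y)\,Z .
\end{equation}
Thus $\operatorname{Ad}(\exp iY)$ rotates each plane spanned by $Z,JZ$ by the angle $\alpha(Y)$, and regularity of $a=\exp iY$ means that none of these rotations maps the line of $JZ$ to itself. In that case $\operatorname{Ad}(a^{-1})\mathfrak k+i\mathfrak a+\mathfrak k=\mathfrak u$, so $(k,Y,k')\mapsto k\exp(iY)k'$ is a submersion at regular points and $U_r$ is open; it is dense because $U=K\exp(i\mathfrak a)K$.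

Let $\alpha_1,\dots,\alpha_\ell$ ($\ell\ge1$) be the simple roots of $\Sigma^+$. They form a basis of $\mathfrak a^*$, and every $\alpha\in\Sigma^+$ is a combination of them with coefficients in $\mathbb Z_{\ge0}$. Let $H_1,\dots,H_\ell\in\mathfrak a$ be the dual basis. Since $\langle\alpha,B(H_j,\cdot)\rangle=\alpha(H_j)\ge0$ for $\alpha\in\Sigma^+$,
\[
N_j:=n\bigl(B(H_j,\cdot)\bigr)=\sum_{\alpha\in\Sigma^+,\ \alpha(H_j)>0}m_\alpha .
\]
We claim that
\begin{equation}\label{eq:kappa}
\min_jN_j=2\kappa .
\end{equation}
The inequality $N_j\ge2\kappa$ holds by definition. The function $n(\mu)$ is half the sum of $m_\alpha$ over all $\alpha\in\Sigma$ not orthogonal to $\mu$, so it is invariant under the Weyl group of $\Sigma$, which preserves multiplicities. Its minimum is therefore attained at some $\mu=B(A,\cdot)$ with $A=\sum a_kH_k\ne0$ and all $a_k\ge0$. If $a_j>0$, then $\alpha(H_j)>0$ implies $\alpha(A)>0$ for $\alpha\in\Sigma^+$, so $n(\mu)\ge N_j$.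

Choose a maximal abelian subspace $\mathfrak t\subset\mathfrak m$. Then $\mathfrak h_0=\mathfrak t\oplus i\mathfrak a$ is the Lie algebra of a maximal torus of $U$, and $\mathfrak h=(\mathfrak h_0)_{\mathbb C}$ is a Cartan subalgebra of $\mathfrak g_{\mathbb C}$, with roots $\Delta$, root spaces $\mathfrak g_\beta$ ($\beta\in\Delta$) and Weyl group $W(\Delta)$. Roots and weights are real on $i\mathfrak h_0=\mathfrak a\oplus i\mathfrak t$, where $B$ is positive definite; we view $\mathfrak a^*$ as the forms that vanish on $\mathfrak t$ and extend $\langle\cdot,\cdot\rangle$ accordingly. One has $m_\alpha=\#\{\beta\in\Delta:\beta|_{\mathfrak a}=\alpha\}$, $\theta\mathfrak g_\beta=\mathfrak g_{\theta\beta}$ with $\theta\beta=\beta\circ\theta$, and $\overline{\mathfrak g_\beta}=\mathfrak g_{-\beta}$. Choose a positive system $\Delta^+$ that contains every $\beta$ with $\beta|_{\mathfrak a}\in\Sigma^+$, and put $\mathfrak n^\pm=\bigoplus_{\beta\in\Delta^+}\mathfrak g_{\pm\beta}$. Then $\beta|_{\mathfrak a}\in\Sigma^+\cup\{0\}$ for all $\beta\in\Delta^+$, so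 every $\Sigma^+$-dominant element of $\mathfrak a$, in particular each $H_j$, is $\Delta^+$-dominant.

We use the following textbook facts. All maximal abelian subspaces of $\mathfrak p$ are conjugate under the identity component $K_0$, and every element of $\mathfrak p$ is $K_0$-conjugate to a $\Sigma^+$-dominant element of $\mathfrak a$. In a compact connected Lie group, every element of the Lie algebra is conjugate into a given maximal torus, centralizers of tori are connected, and elements of $\mathfrak h_0$ that are conjugate under the group are conjugate under the Weyl group. Each $W(\Delta)$-orbit in $i\mathfrak h_0$ contains exactly one dominant element $H$, and $H-\sigma H$ is a nonnegative combination of positive coroots for $\sigma\in W(\Delta)$.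

\subsection*{Reduction to $U$ simply connected and $K$ connected}
This is where the simple connectivity of $U/K$ is used.

\emph{(a) Components.} The identity component $U_0$ is transitive on the connected space $U/K$, so $U=U_0K$. Since $U_0/(U_0\cap K)=U/K$ is simply connected, $U_0\cap K$ is connected; being open in $K$, it equals $K_0$. Write $(U_0)_r$ for the regular set of the pair $(U_0,K_0)$. We claim that
\begin{equation}\label{eq:comp}
U_r\cap U_0k'=(U_0)_r\,k'\qquad(k'\in K).
\end{equation}
Let $k\in K$. Then $\operatorname{Ad}(k)$ preserves $\mathfrak k$, hence $\mathfrak q=\mathfrak k^\perp$, hence $\mathfrak p$ and $\mathfrak g$. Choose $k_0\in K_0$ such that $k_0k$ normalizes $\mathfrak a$; then $k_0k$ permutes $\Sigma$ and preserves regularity of $Y\in\mathfrak a$. The identity $k\exp(iY)k''=k_0^{-1}\exp(i\operatorname{Ad}(k_0k)Y)\,k_0kk''$ gives $U_r=(U_0)_rK$. If $u_0k''\in U_0k'$ with $u_0\in(U_0)_r$ and $k''\in K$, then $k''k'^{-1}\in U_0\cap K=K_0$, so $u_0k''\in(U_0)_rk'$. This proves \eqref{eq:comp}. On the component $U_0k'$ we have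 $f(u_0k')=\langle\pi(u_0)\pi(k')\xi,\eta\rangle$, a coefficient of $U_0$ with $K_0$-smooth vectors.

\emph{(b) Coverings.} Let $U$ be connected and $\tilde U\to U$ its universal covering, with finite central kernel $\mathcal Z$. Let $\tilde K\supset\mathcal Z$ be the preimage of $K$. As $\tilde U/\tilde K=U/K$ is simply connected, $\tilde K$ is connected. The preimage of $U_r$ is $\tilde U_r$, and coefficients of $U$ with $K$-smooth vectors lift to coefficients of $\tilde U$ with $\tilde K$-smooth vectors.

By (a) and (b), Theorem~\ref{thm:upper} for simply connected groups implies it in general. Indeed, cover the compact set $Q$ in a chart $\Phi$ by finitely many small open balls whose closures lift; on each of them $\Phi$, composed with a translation and the covering map, is a chart of $\tilde U_r$, and two points of $Q$ closer than the Lebesgue number lie in one ball, while for the other pairs boundedness of $D^r(f\circ\Phi^{-1})$ suffices. For Theorem~\ref{thm:lower}, the function $f$ on $\tilde U$ will be built from irreducible representations with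 a nonzero $\tilde K$-fixed vector. In these $\mathcal Z$ acts by scalars and fixes a nonzero vector, so it acts trivially and $f$ descends to $U$. If the descended function satisfied the bound of Theorem~\ref{thm:lower} on $\Omega$, then $f$ would satisfy it on the preimage of $\Omega$, because the covering does not increase distances and $\omega$ is nondecreasing.

\emph{From now on, until the last proof of the paper, $U$ is simply connected and $K$ is connected.} Then $\theta$ integrates to an automorphism of $U$, which is trivial on $K$. Haar measures have total mass $1$. The letters $C,c$ denote positive constants that may change from line to line and depend only on $(U,K)$, the choices above and the data indicated, never on highest weights.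

\subsection*{Representations}
Let $V=V_\lambda$ be the irreducible unitary representation $\pi=\pi_\lambda$ of $U$ with highest weight $\lambda$, unit highest weight vector $v$ and dimension $d_\lambda$. Its weights are permuted by $W(\Delta)$, have norm at most $|\lambda|$, and are obtained from $\lambda$ by subtracting positive roots. For $X\in\mathfrak g_{\mathbb C}$ we have $\pi(X)^*=-\pi(\bar X)$. Schur orthogonality states that for $w,\xi,\eta\in V$ and every orthogonal projection $P$,
\begin{equation}\label{eq:schur}
d_\lambda\int_U\langle\xi,\pi(x)w\rangle\langle\pi(x)w,\eta\rangle\,dx=\|w\|^2\langle\xi,\eta\rangle,\qquad d_\lambda\int_U\|P\pi(x)w\|^2dx=\|w\|^2\operatorname{rank}P;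
\end{equation}
the second formula is the sum of the first over an orthonormal basis $\xi=\eta$ of the range of $P$.

Write $\lambda=\lambda_{\mathfrak a}+\lambda_{\mathfrak t}$, where $\lambda_{\mathfrak a}$ vanishes on $\mathfrak t$ and $\lambda_{\mathfrak t}$ on $\mathfrak a$; the sum is orthogonal. Let $A_\lambda\in\mathfrak a$ be defined by $\lambda_{\mathfrak a}=B(A_\lambda,\cdot)$. If $\beta|_{\mathfrak a}=\alpha\in\Sigma^+$, then $\beta$ and $-\theta\beta$ both restrict to $\alpha$, so both are in $\Delta^+$, and $\beta-\theta\beta=2\alpha$. Hence $2\alpha(A_\lambda)=\langle\lambda,\beta-\theta\beta\rangle\ge0$, and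
\begin{equation}\label{eq:Alambda}
A_\lambda=\sum_ka_kH_k,\qquad a_k=\alpha_k(A_\lambda)\ge0,\qquad\max_ka_k\ge c\,|\lambda_{\mathfrak a}| .
\end{equation}

For $\tau\in\hat K$, an irreducible representation of $K$ up to equivalence, let $|\tau|$ be the norm of its highest weight with respect to $(\cdot,\cdot)$ on a fixed maximal torus of $K$, let $\langle\tau\rangle=1+|\tau|$, and let $P_\tau$ be the orthogonal projection onto the $\tau$-isotypic subspace $V^\tau$. It commutes with $\pi(K)$ and $\pi(\mathfrak k)$.

\begin{lemma}\label{lem:Ktypes}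
There are $C,\nu_0$ such that for all $\lambda$ and $\tau$:
\begin{itemize}
\item[(i)] $\|\pi(Y)\|\le|\lambda||Y|$ for $Y\in\mathfrak u$, and $\|\pi(Z)P_\tau\|\le|\tau||Z|$ for $Z\in\mathfrak k$;
\item[(ii)] $\pi(K)v$ spans $V$, and $\dim V^\tau\le(\dim\tau)^2\le C\langle\tau\rangle^{\nu_0}$;
\item[(iii)] if $V^\tau\ne0$, then $P_\tau v\ne0$ and $|\lambda_{\mathfrak t}|\le|\tau|$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Conjugate $Y$ into $\mathfrak h_0$. There $\pi(Y)$ is diagonal in an orthonormal basis, with eigenvalues $\mu(Y)$ for weights $\mu$, and $|\mu(Y)|\le|\lambda||Y|$. The same argument in $K$ gives the second bound.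

(ii) The Iwasawa decomposition $\mathfrak g=\mathfrak k\oplus\mathfrak a\oplus\mathfrak n$, $\mathfrak n=\bigoplus_{\alpha\in\Sigma^+}\mathfrak g_\alpha$, has $\mathfrak n_{\mathbb C}\subset\mathfrak n^+$ by the choice of $\Delta^+$. So $\mathfrak n$ kills $v$ and $\mathfrak a$ preserves $\mathbb Cv$, and the Poincar\'e--Birkhoff--Witt theorem gives $V=\mathcal U(\mathfrak g_{\mathbb C})v=\mathcal U(\mathfrak k_{\mathbb C})v$ for the enveloping algebras. Hence $\pi(K)v$ spans $V$, and $w\mapsto(k\mapsto\langle\pi(k)^{-1}w,v\rangle)$ is an injective $K$-map from $V$ to $L^2(K)$ with the left regular action, whose $\tau$-isotypic part has dimension $(\dim\tau)^2$. Weyl's dimension formula for $K$ bounds $\dim\tau$ by a polynomial in $|\tau|$.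

(iii) If $P_\tau v=0$, then $P_\tau\pi(k)v=0$ for all $k$, so $V^\tau=0$ by (ii). For $Z\in\mathfrak t$ we have $\pi(Z)P_\tau v=\lambda_{\mathfrak t}(Z)P_\tau v$, so $|\lambda_{\mathfrak t}(Z)|\le|\tau||Z|$ by (i).
\end{proof}

Part (iii) says that for large $\lambda$ and bounded $\tau$ only weights close to $\mathfrak a^*$ matter.

\section{Concentration of coherent states}\label{sec:coherent}

We call the vectors $\pi(x)v$, $x\in U$, \emph{coherent states}. We need a substitute for \eqref{eq:su2}: the projection $P_\tau\pi(x)v$ should be small unless $x$ is near a special set. The mechanism is an uncertainty argument. For $Z\in\mathfrak k$ put $W=\operatorname{Ad}(x^{-1})Z$ and split $W=W^-+W^0+W^+$ along $\mathfrak n^-\oplus\mathfrak h\oplus\mathfrak n^+$. Then $\pi(Z)\pi(x)v=\lambda(W^0)\pi(x)v+\pi(x)\pi(W^-)v$, and the last term has norm only of order $|\lambda|^{1/2}$. So $\pi(x)v$ is an approximate eigenvector of $\pi(Z)$ with eigenvalue $\lambda(W^0)$ and error $|\lambda|^{1/2}$, while $\pi(Z)$ is bounded by $|\tau|$ on $V^\tau$. The two are compatible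 only if $|\lambda(W^0)|\lesssim\langle\tau\rangle|\lambda|^{1/2}$ for all unit $Z$. One application of this idea controls a second moment; we shall need high moments, and iteration forces us to treat the error vectors in the same way. This leads to the family of vectors $v_b$ below.

Fix unit vectors $E_\beta\in\mathfrak g_\beta$. A \emph{word} of degree $s\ge0$ is a sequence $b=(\beta_1,\dots,\beta_s)$ of positive roots. For $|\lambda|\ge1$ put
\[
v_b=|\lambda|^{-s/2}\,\pi(E_{-\beta_1})\cdots\pi(E_{-\beta_s})v ,
\]
a vector of weight $\lambda-\sum\beta_i$; the empty word gives $v$.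

\begin{lemma}\label{lem:words}
For each $s$ there is $C_s$ such that for all $\lambda$ with $|\lambda|\ge1$ and all words $b$ of degree $s$:
\begin{itemize}
\item[(i)] for $X\in\mathfrak n^+\oplus\mathfrak n^-$, $\pi(X)v_b=|\lambda|^{1/2}\sum_{\deg b'\le s+1}a_{b'}v_{b'}$ with $|a_{b'}|\le C_s|X|$;
\item[(ii)] $\|v_b\|\le C_s$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) By linearity we may take $X=E_{\pm\beta}$ with $\beta\in\Delta^+$. For $X=E_{-\beta}$ we have $\pi(X)v_b=|\lambda|^{1/2}v_{(\beta,b)}$. For $X=E_\beta$ we argue by induction on $s$; if $s=0$, then $\pi(X)v=0$. Let $b=(\gamma,b_1)$ with $\deg b_1=s-1$. Then $v_b=|\lambda|^{-1/2}\pi(E_{-\gamma})v_{b_1}$ and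
\[
\pi(E_\beta)v_b=|\lambda|^{-1/2}\pi(E_{-\gamma})\pi(E_\beta)v_{b_1}+|\lambda|^{-1/2}\pi([E_\beta,E_{-\gamma}])v_{b_1}.
\]
By induction $\pi(E_\beta)v_{b_1}=|\lambda|^{1/2}\sum_{\deg b'\le s}a_{b'}v_{b'}$ with bounded coefficients, so the first term equals $|\lambda|^{1/2}\sum a_{b'}v_{(\gamma,b')}$, as required. If $\beta\ne\gamma$, the bracket is an element of $\mathfrak n^+$ or $\mathfrak n^-$ of bounded norm; by induction or by the case already treated, the second term is a combination of $v_{b'}$, $\deg b'\le s$, with bounded coefficients, and $1\le|\lambda|^{1/2}$. If $\beta=\gamma$, the bracket lies in $\mathfrak h$ and multiplies $v_{b_1}$ by a scalar of modulus at most $C(|\lambda|+s)\le C_s|\lambda|$, so the second term is $|\lambda|^{1/2}$ times a bounded multiple of $v_{b_1}$.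

(ii) We have $\|v_b\|^2=|\lambda|^{-s/2}\langle T v_b,v\rangle$, where $T=\pi(E_{-\beta_s})^*\cdots\pi(E_{-\beta_1})^*$ is, up to sign, a product of $s$ operators $\pi(X)$ with unit $X\in\mathfrak n^+$. Applying (i) $s$ times gives $Tv_b=|\lambda|^{s/2}\sum_{\deg b'\le2s}a_{b'}v_{b'}$ with bounded coefficients. Words of positive degree give vectors of weight different from $\lambda$, orthogonal to $v$. So $\|v_b\|^2$ is the coefficient of the empty word.
\end{proof}

For $A\in\mathfrak a$ and $x\in U$ put
\[
q_A(x)=|\operatorname{pr}_{\mathfrak k}\operatorname{Ad}(x)\,iA|^2,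
\]
where $\operatorname{pr}_{\mathfrak k}=\frac12(1+\theta)$ is the orthogonal projection of $\mathfrak u$ onto $\mathfrak k$. On the sphere this is a multiple of $(p,\nu_0)^2$.

\begin{lemma}\label{lem:moments}
For each integer $m\ge0$ there are $C,\nu$ such that for all $\lambda$ with $|\lambda|\ge1$ and all $\tau$ with $V_\lambda^\tau\ne0$, the function $g_\tau(x)=\|P_\tau\pi(x)v\|$ satisfies
\[
d_\lambda\int_Uq_{A_\lambda}(x)^m\,g_\tau(x)^2\,dx\le C\langle\tau\rangle^\nu|\lambda|^m .
\]
\end{lemma}

Since $q_{A_\lambda}$ is typically of size $|\lambda_{\mathfrak a}|^2$, this says that $g_\tau$ lives where $q_{A_\lambda}\lesssim|\lambda|$.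

\begin{proof}
Let $Z\in\mathfrak k$, $|Z|\le1$, and $W=\operatorname{Ad}(x^{-1})Z=W^-+W^0+W^+$; the three components are orthogonal, hence of norm at most $1$. Let $b=(\beta_1,\dots,\beta_s)$. From $\pi(Z)\pi(x)v_b=\pi(x)\pi(W)v_b$ we get
\[
\lambda_{\mathfrak a}(W^0)\,\pi(x)v_b=\pi(Z)\pi(x)v_b-\Bigl(\lambda_{\mathfrak t}(W^0)-\sum_i\beta_i(W^0)\Bigr)\pi(x)v_b-\pi(x)\pi(W^-+W^+)v_b .
\]
Apply $P_\tau$. By Lemma~\ref{lem:Ktypes}(i) and (iii) the first two terms on the right contribute at most $(2|\tau|+Cs)\|P_\tau\pi(x)v_b\|$, and Lemma~\ref{lem:words}(i) expands the third. Thus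
\[
|\lambda_{\mathfrak a}(W^0)|\,\|P_\tau\pi(x)v_b\|\le C_s\langle\tau\rangle|\lambda|^{1/2}\sum_{\deg b'\le s+1}\|P_\tau\pi(x)v_{b'}\| .
\]
Since $\mathfrak h$ is $B$-orthogonal to $\mathfrak n^\pm$, $\lambda_{\mathfrak a}(W^0)=B(A_\lambda,W)=B(\operatorname{Ad}(x)A_\lambda,Z)=i(\operatorname{Ad}(x)iA_\lambda,Z)$. Squaring and summing over an orthonormal basis $Z$ of $\mathfrak k$ gives
\[
q_{A_\lambda}(x)\,\|P_\tau\pi(x)v_b\|^2\le C_s\langle\tau\rangle^2|\lambda|\sum_{\deg b'\le s+1}\|P_\tau\pi(x)v_{b'}\|^2 .
\]
Let $\mathcal I_m(b)=d_\lambda\int_Uq_{A_\lambda}^m\|P_\tau\pi(x)v_b\|^2dx$. The last inequality gives $\mathcal I_m(b)\le C_s\langle\tau\rangle^2|\lambda|\sum_{\deg b'\le s+1}\mathcal I_{m-1}(b')$ for $m\ge1$, and $\mathcal I_0(b)=\|v_b\|^2\dim V^\tau\le C_s\langle\tau\rangle^{\nu_0}$ by \eqref{eq:schur}, Lemma~\ref{lem:words}(ii) and Lemma~\ref{lem:Ktypes}(ii). By induction on $m$, $\mathcal I_m(b)\le C_{m,s}\langle\tau\rangle^{\nu_0+2m}|\lambda|^m$. Take the empty word.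
\end{proof}

The function $q_{A_\lambda}$ lives on the adjoint orbit of $iA_\lambda$. As the direction of $A_\lambda$ approaches a wall of the Weyl chamber, these orbits collapse onto an orbit of smaller dimension, and geometric estimates on them lose their uniformity. The next lemma avoids the problem: it replaces $A_\lambda$ by one of the finitely many $H_j$, at the price of the smaller exponent $N_j/2$, which by \eqref{eq:kappa} is still at least $\kappa$.

\begin{lemma}\label{lem:dominant}
If $A=\sum a_kH_k$ with all $a_k\ge0$, then $q_A(x)\ge a_j^2\,q_{H_j}(x)$ for all $x\in U$ and all $j$.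
\end{lemma}

\begin{proof}
First we show that for $\Delta^+$-dominant $H,H'\in i\mathfrak h_0$,
\begin{equation}\label{eq:maxB}
B(\operatorname{Ad}(g)H,H')\le B(H,H')\qquad(g\in U).
\end{equation}
Let $g$ maximize the left side. Differentiating along $\exp(tX)g$ gives $B(X,[\operatorname{Ad}(g)H,H'])=0$ for all $X\in\mathfrak u$; the bracket lies in $[i\mathfrak u,i\mathfrak u]\subset\mathfrak u$, so it vanishes. Thus $i\operatorname{Ad}(g)H$ lies in the Lie algebra of the connected group $Z_U(H')$, which has maximal torus $\exp\mathfrak h_0$. Multiplying $g$ on the left by an element of $Z_U(H')$ does not change the value, so we may assume $\operatorname{Ad}(g)H\in i\mathfrak h_0$. Then $\operatorname{Ad}(g)H=\sigma H$ with $\sigma\in W(\Delta)$. The difference $H-\sigma H$ is a nonnegative combination of positive coroots, and $B$ pairs the coroot of $\beta$ with $H'$ to a positive multiple of $\beta(H')\ge0$. This proves \eqref{eq:maxB}.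

Now $\theta\operatorname{Ad}(x)iA=-\operatorname{Ad}(\theta x)iA$, so with $g=\theta(x)^{-1}x$,
\[
q_A(x)=\tfrac14|\operatorname{Ad}(x)iA-\operatorname{Ad}(\theta x)iA|^2=\tfrac14|\operatorname{Ad}(g)iA-iA|^2=\tfrac12\bigl[B(A,A)-B(\operatorname{Ad}(g)A,A)\bigr].
\]
Hence $2q_A(x)=\sum_{k,l}a_ka_l\,[B(H_k,H_l)-B(\operatorname{Ad}(g)H_k,H_l)]$. All terms are nonnegative by \eqref{eq:maxB}, and the term $k=l=j$ is $2a_j^2q_{H_j}(x)$.
\end{proof}

\section{Transversality on an adjoint orbit}\label{sec:orbit}

Fix $j$ and write $H=H_j$, $N=N_j$, $u\cdot p=\operatorname{Ad}(u)p$. Let $L=Z_U(H)$, which is connected as the centralizer of the closure of $\exp(i\mathbb RH)$, and let $O=U\cdot iH\cong U/L$ with its invariant probability measure $dp$. Its dimension is the number of $\beta\in\Delta$ with $\beta(H)\ne0$, namely $2N$. Put $q(p)=|\operatorname{pr}_{\mathfrak k}p|^2$ on $O$; this function is $K$-invariant and $q(x\cdot iH)=q_H(x)$. The orbit $O$ replaces the sphere, and the equator is replaced by $\Lambda=K\cdot iH$. Indeed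
\begin{equation}\label{eq:zero}
\{q=0\}=O\cap\mathfrak q=\Lambda :
\end{equation}
a point of $O\cap\mathfrak q$ is $K$-conjugate to $iH'$ with $H'\in\mathfrak a$ dominant, and the dominant elements $H,H'$ are $U$-conjugate, hence $W(\Delta)$-conjugate, hence equal.

\subsection*{Coordinates near $\Lambda$}
Let $\mathfrak k_+$ and $\mathfrak q_+$ be the sums of the $\mathfrak k_\alpha$ and of the $\mathfrak q_\alpha$ over $\alpha\in\Sigma^+$ with $\alpha(H)>0$; both have dimension $N$. By \eqref{eq:rot}, $\operatorname{ad}(iH)$ maps each isomorphically onto the other, $T_{iH}O=[\mathfrak u,iH]=\mathfrak k_+\oplus\mathfrak q_+$, and $[\mathfrak k,iH]=[\mathfrak k_+,iH]=\mathfrak q_+$. Let $D(\mathfrak k_+)$ and $D(\mathfrak q_+)$ be the open balls of a small radius $\epsilon_0$ about $0$, and for $k\in K$ let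
\[
\chi_k:D(\mathfrak k_+)\times D(\mathfrak q_+)\to O,\qquad\chi_k(Z,y)=k\exp(Z)\exp(y)\cdot iH .
\]
The differential of $\chi_1$ at $0$ is the isomorphism $(Z,y)\mapsto[Z+y,iH]$, and $\chi_k=k\cdot\chi_1$. So for small $\epsilon_0$ every $\chi_k$ is a diffeomorphism onto an open neighborhood $\mathcal W_k$ of $k\cdot iH$, with Jacobian bounded above and below uniformly in $k$. These charts are adapted to $K$-invariant functions $F$ on $O$, which depend on $y$ alone:
\[
F(\chi_k(Z,y))=F^\circ(y):=F(\exp(y)\cdot iH).
\]
For $y\in\mathfrak q_+$, $\operatorname{ad}(y)^i(iH)$ lies in $\mathfrak k$ for odd $i$ and in $\mathfrak q$ for even $i$, so $\operatorname{pr}_{\mathfrak k}(\exp(y)\cdot iH)=[y,iH]+O(|y|^3)$. As $y\mapsto[y,iH]$ is injective on $\mathfrak q_+$, we have after shrinking $\epsilon_0$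
\begin{equation}\label{eq:quad}
q(\chi_k(Z,y))\ge c_1|y|^2 .
\end{equation}
Finitely many $\mathcal W_k$ cover the compact set $\Lambda=\{q=0\}$. On the compact complement of their union $q$ has a positive lower bound $\epsilon_1$, so they cover $\{q<\epsilon_1\}$. By \eqref{eq:quad}, the set $\{q\le t\}\cap\mathcal W_k$ has measure at most $Ct^{N/2}$, and therefore
\begin{equation}\label{eq:vol}
\operatorname{vol}\{q\le t\}\le Ct^{N/2}\qquad(t>0).
\end{equation}

\subsection*{Regular elements move $\Lambda$ transversally}
The submanifolds $\Lambda$ and $u\cdot\Lambda$ have half the dimension of $O$, with tangent spaces $[\mathfrak k,p]$ and $[\operatorname{Ad}(u)\mathfrak k,p]$ at a common point $p$. The following lemma is the only place in the upper bound where regularity is used.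

\begin{lemma}\label{lem:transv}
Let $u\in U_r$ and $p\in\Lambda$ with $u^{-1}\cdot p\in\Lambda$. Then $[\mathfrak k,p]$ and $[\operatorname{Ad}(u)\mathfrak k,p]$ have dimension $N$ and intersect in $0$.
\end{lemma}

\begin{proof}
Write $u=kak'$ with $a=\exp iY$ regular. Then $\operatorname{Ad}(u)\mathfrak k=\operatorname{Ad}(k)\operatorname{Ad}(a)\mathfrak k$, and $u^{-1}\cdot p\in\mathfrak q$ means $a^{-1}\cdot(k^{-1}\cdot p)\in\mathfrak q$. Applying $\operatorname{Ad}(k^{-1})$ to both spaces and replacing $p$ by $k^{-1}\cdot p$, we may assume $u=a$. Write $p=iH'+\sum_\alpha JZ_\alpha$ with $H'\in\mathfrak a$, $Z_\alpha\in\mathfrak k_\alpha$. By \eqref{eq:rot} the $\mathfrak k_\alpha$-component of $a^{-1}\cdot p$ is $\sin\alpha(Y)Z_\alpha$. It must vanish, and $\sin\alpha(Y)\ne0$, so $p=iH'$ and $a$ fixes $p$. With sums over the $\alpha\in\Sigma^+$ such that $\alpha(H')\ne0$, \eqref{eq:rot} gives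
\[
[\mathfrak k,p]=\bigoplus\mathfrak q_\alpha,\qquad[\operatorname{Ad}(a)\mathfrak k,p]=\operatorname{Ad}(a)[\mathfrak k,p]=\bigoplus\operatorname{Ad}(a)\mathfrak q_\alpha,\qquad T_pO=\bigoplus(\mathfrak k_\alpha\oplus\mathfrak q_\alpha).
\]
The last space has dimension $2N$, so the first two have dimension $N$. Both $\mathfrak q_\alpha$ and $\operatorname{Ad}(a)\mathfrak q_\alpha$ lie in $\mathfrak k_\alpha\oplus\mathfrak q_\alpha$, so the intersection is the sum of the $\mathfrak q_\alpha\cap\operatorname{Ad}(a)\mathfrak q_\alpha$. If $\operatorname{Ad}(a)JZ=\cos\alpha(Y)JZ-\sin\alpha(Y)Z$ lies in $\mathfrak q_\alpha$, then $Z=0$.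
\end{proof}

A tube of width $R^{-1/2}$ around $\Lambda$ has volume $R^{-N/2}$, and two transversal tubes meet in volume $R^{-N}$. For functions that fill their tubes evenly, the overlap integral is therefore $R^{-N/2}$ times the product of the $L^2$ norms. We know only moments of our functions, not that they fill the tubes evenly; but $K$-invariance makes them constant along $\Lambda$, and this suffices. For $R\ge1$ let
\[
\|F\|_R^2=\int_OF^2\,(1+Rq)^{N+1}\,dp .
\]

\begin{lemma}\label{lem:overlap}
For every compact $\mathcal C\subset U_r$ there is $C$ such that for all $R\ge1$, $u\in\mathcal C$ and all $K$-invariant continuous $F_1,F_2\ge0$ on $O$,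
\[
\int_OF_1(p)\,F_2(u^{-1}\cdot p)\,dp\le CR^{-N/2}\|F_1\|_R\|F_2\|_R .
\]
\end{lemma}

\begin{proof}
\emph{Product coordinates near the intersection.} The set $\Gamma=\{(u,p)\in\mathcal C\times O:p\in\Lambda,\ u^{-1}\cdot p\in\Lambda\}$ is compact. Let $(u_0,p_0)\in\Gamma$, with $p_0=k_0\cdot iH$ and $u_0^{-1}\cdot p_0=k_1\cdot iH$. For $(u,p)\in U\times O$ near $(u_0,p_0)$ let $y(p)$ and $z_u(p)$ be the $\mathfrak q_+$-components of $\chi_{k_0}^{-1}(p)$ and $\chi_{k_1}^{-1}(u^{-1}\cdot p)$. At $p_0$ the kernel of $dy$ is the image of the $Z$-directions, $\operatorname{Ad}(k_0)[\mathfrak k_+,iH]=[\mathfrak k,p_0]$. In the same way the kernel of $dz_{u_0}$ is $\operatorname{Ad}(u_0)[\mathfrak k,u_0^{-1}\cdot p_0]=[\operatorname{Ad}(u_0)\mathfrak k,p_0]$. By Lemma~\ref{lem:transv} the differential of $p\mapsto(y(p),z_{u_0}(p))$ at $p_0$ is injective, hence invertible, since both sides have dimension $2N$. So $(u,p)\mapsto(u,y(p),z_u(p))$ is a local diffeomorphism at $(u_0,p_0)$, and there are open neighborhoods $\mathcal U\ni u_0$, $\mathcal V\ni p_0$ such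 that for every $u\in\mathcal U$ the map $p\mapsto(y(p),z_u(p))$ is a diffeomorphism of $\mathcal V$ onto an open subset of $D(\mathfrak q_+)^2$ with Jacobian at least $c>0$. Cover $\Gamma$ by finitely many such products $\mathcal U_i\times\mathcal V_i$. There is $\epsilon>0$ such that $u\in\mathcal C$, $q(p)<\epsilon$ and $q(u^{-1}\cdot p)<\epsilon$ imply $(u,p)\in\bigcup_i\mathcal U_i\times\mathcal V_i$: otherwise a sequence of counterexamples with $\epsilon\to0$ would have a limit point in $\Gamma$, by \eqref{eq:zero}, and outside this open union.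

\emph{Away from the intersection.} By the Cauchy--Schwarz inequality and invariance of $dp$, the part of the integral where $q(p)\ge\epsilon$ is at most
\[
\Bigl(\int_{q\ge\epsilon}F_1^2\Bigr)^{1/2}\Bigl(\int_OF_2^2\Bigr)^{1/2}\le(1+\epsilon R)^{-(N+1)/2}\|F_1\|_R\|F_2\|_R\le CR^{-N/2}\|F_1\|_R\|F_2\|_R .
\]
The part where $q(u^{-1}\cdot p)\ge\epsilon$ is treated by exchanging the roles of $F_1$ and $F_2$.

\emph{Near the intersection.} The remaining points lie in the sets $\mathcal V_i$ with $u\in\mathcal U_i$, and there the integral factorizes: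
\[
\int_{\mathcal V_i}F_1(p)F_2(u^{-1}\cdot p)\,dp=\int_{\mathcal V_i}F_1^\circ(y(p))F_2^\circ(z_u(p))\,dp\le C\int_{D(\mathfrak q_+)}F_1^\circ\,dy\int_{D(\mathfrak q_+)}F_2^\circ\,dz .
\]
For $F=F_1$ or $F_2$,
\[
\int_{D(\mathfrak q_+)}F^\circ\,dy\le\Bigl(\int_{D(\mathfrak q_+)}(F^\circ)^2(1+c_1R|y|^2)^{N+1}dy\Bigr)^{1/2}\Bigl(\int_{\mathfrak q_+}(1+c_1R|y|^2)^{-N-1}dy\Bigr)^{1/2}.
\]
Integrating also over $Z\in D(\mathfrak k_+)$ and using the chart $\chi_1$ with \eqref{eq:quad}, we bound the first factor by $C\|F\|_R$. The second integral converges because $2(N+1)>N$, and by scaling the second factor is $CR^{-N/4}$.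
\end{proof}

\section{Decay of coefficients and proof of Theorem~\ref{thm:upper}}\label{sec:upper}

\begin{proposition}\label{prop:decay}
Let $\mathcal C\subset U_r$ be compact. There are $\nu$ and, for every integer $s\ge0$, $C_s$ such that for all $\lambda$, all $\tau,\tau'\in\hat K$, $\xi\in V_\lambda^\tau$, $\eta\in V_\lambda^{\tau'}$, all unit vectors $Y_1,\dots,Y_s\in\mathfrak u$ and all $u\in\mathcal C$,
\[
\bigl|Y_1\cdots Y_s\langle\pi_\lambda(\cdot)\xi,\eta\rangle(u)\bigr|\le C_s\bigl(\langle\tau\rangle\langle\tau'\rangle\bigr)^\nu(1+|\lambda|)^{s-\kappa}\|\xi\|\|\eta\| .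
\]
\end{proposition}

\begin{proof}
\emph{The case $s=0$.} If $|\lambda|<2\langle\tau\rangle$, then $1+|\lambda|\le3\langle\tau\rangle$ and the trivial bound $\|\xi\|\|\eta\|$ suffices, provided $\nu\ge\kappa$. Let $|\lambda|\ge2\langle\tau\rangle$ and $\xi,\eta\ne0$. By Lemma~\ref{lem:Ktypes}(iii), $|\lambda_{\mathfrak t}|\le|\lambda|/2$, so $|\lambda_{\mathfrak a}|\ge|\lambda|/2$. By \eqref{eq:Alambda} there is $j$ with $a_j\ge c|\lambda|$; use the notation of Section~\ref{sec:orbit} for this $j$. Lemma~\ref{lem:dominant} gives $|\lambda|q_H\le Cq_{A_\lambda}/|\lambda|$, hence $(1+|\lambda|q_H)^{N+1}\le C\bigl(1+(q_{A_\lambda}/|\lambda|)^{N+1}\bigr)$, and Lemma~\ref{lem:moments} with $m=0$ and $m=N+1$ yields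
\[
d_\lambda\int_Ug_\tau^2\,(1+|\lambda|q_H)^{N+1}dx\le C\langle\tau\rangle^\nu ,
\]
and the same bound for $\tau'$. The function $g_\tau$ is left $K$-invariant, but it need not be right $L$-invariant, since $L$ may be larger than the stabilizer of the line $\mathbb Cv$. We therefore average: $F_\tau(x\cdot iH)=\bigl(\int_Lg_\tau(xl)^2dl\bigr)^{1/2}$ is a continuous $K$-invariant function on $O$, and since $q_H$ is right $L$-invariant, $\|F_\tau\|_{|\lambda|}^2\le C\langle\tau\rangle^\nu/d_\lambda$. By \eqref{eq:schur},
\[
\langle\pi(u)\xi,\eta\rangle=d_\lambda\int_U\langle\xi,\pi(u^{-1}x)v\rangle\langle\pi(x)v,\eta\rangle\,dx ,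
\]
and the integrand is at most $\|\xi\|\|\eta\|\,g_\tau(u^{-1}x)g_{\tau'}(x)$ in modulus. Replace $x$ by $xl$, integrate over $l\in L$, and apply the Cauchy--Schwarz inequality on $L$ and then Lemma~\ref{lem:overlap} with $R=|\lambda|$:
\[
|\langle\pi(u)\xi,\eta\rangle|\le\|\xi\|\|\eta\|\,d_\lambda\int_OF_{\tau'}(p)F_\tau(u^{-1}\cdot p)\,dp\le C\bigl(\langle\tau\rangle\langle\tau'\rangle\bigr)^\nu|\lambda|^{-N/2}\|\xi\|\|\eta\| .
\]
The dimension $d_\lambda$ has canceled. Finally $N/2\ge\kappa$ by \eqref{eq:kappa}, and there are only finitely many $j$.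

\emph{The case $s>0$.} The derivative equals $\langle\pi(u)\xi',\eta\rangle$ with $\xi'=\pi(Y_1)\cdots\pi(Y_s)\xi$, and $\|\xi'\|\le|\lambda|^s\|\xi\|$ by Lemma~\ref{lem:Ktypes}(i). The vector $\xi'$ lies in the image of the $K$-map $\mathfrak g_{\mathbb C}^{\otimes s}\otimes V^\tau\to V$, so its $K$-types occur in $\mathfrak g_{\mathbb C}^{\otimes s}\otimes\tau$. The highest weight of a constituent of such a product is the highest weight of $\tau$ plus a weight of $\mathfrak g_{\mathbb C}^{\otimes s}$. So there are at most $(\dim\mathfrak g_{\mathbb C})^s$ such $K$-types $\tau''$, and $\langle\tau''\rangle\le\langle\tau\rangle+Cs\le C_s\langle\tau\rangle$. Apply the case $s=0$ to each $P_{\tau''}\xi'$.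
\end{proof}

\begin{remark}
Both restrictions are needed. For $u=1$ and $\xi=\eta$ there is no decay in $\lambda$. For arbitrary vectors there is none at any $u_0$, as the choice $\eta=\pi(u_0)\xi$ shows; so some dependence on the $K$-types cannot be avoided.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Decompose $\pi$ as a Hilbert sum of irreducible subspaces $V_i\cong V_{\lambda_i}$. Let $\xi_\tau$ be the $\tau$-isotypic component of $\xi$ and $\xi_{i,\tau}$ its component in $V_i$, and likewise for $\eta$; only countably many are nonzero.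

\emph{Summability.} For every $\nu$ we have $\sum_\tau\langle\tau\rangle^\nu\|\xi_\tau\|<\infty$; this is where $K$-smoothness enters. Indeed, let $\mathcal L_K=-\sum Z_i^2$ for an orthonormal basis $(Z_i)$ of $\mathfrak k$. It acts on $\tau$, with highest weight $\mu$, by the scalar $|\mu|^2+2\langle\mu,\rho_K\rangle\ge|\tau|^2$, where $\rho_K$ is half the sum of the positive roots of $K$. The isotypic projections are bounded and commute with $\pi(K)$, so $(1+|\tau|^2)^k\|\xi_\tau\|\le\|\pi(1+\mathcal L_K)^k\xi\|$ for all $k$. The highest weights lie in a lattice, so the number of $\tau$ with $|\tau|\le R$ grows polynomially in $R$, and the sum converges. The same holds for $\eta$. With $w_{i,\tau,\tau'}=(\langle\tau\rangle\langle\tau'\rangle)^\nu\|\xi_{i,\tau}\|\|\eta_{i,\tau'}\|$, the Cauchy--Schwarz inequality in $i$ gives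
\[
\sum_{i,\tau,\tau'}w_{i,\tau,\tau'}\le\Bigl(\sum_\tau\langle\tau\rangle^\nu\|\xi_\tau\|\Bigr)\Bigl(\sum_{\tau'}\langle\tau'\rangle^\nu\|\eta_{\tau'}\|\Bigr)<\infty .
\]
In particular $f=\sum f_{i,\tau,\tau'}$ with $f_{i,\tau,\tau'}(u)=\langle\pi(u)\xi_{i,\tau},\eta_{i,\tau'}\rangle$, with absolute and uniform convergence.

\emph{Derivatives.} Let $\Phi$ be a chart of $U_r$ and $Q$ a compact subset of its image. Choose $\epsilon>0$ such that the closed $\epsilon$-neighborhood $Q'$ of $Q$ lies in the image, and take $\mathcal C=\Phi^{-1}(Q')$ and $\nu$ as in Proposition~\ref{prop:decay}. We identify functions with their expressions in the chart. The coordinate fields are combinations of $X_1,\dots,X_d$ with smooth coefficients, so chart derivatives of order $s$ are combinations of the $X_I$, $|I|\le s$, with coefficients bounded on $Q'$. Abbreviating $h=f_{i,\tau,\tau'}$, $w=w_{i,\tau,\tau'}$ and $a=1+|\lambda_i|\ge1$, we get $\|D^sh\|\le Cwa^{s-\kappa}$ on $Q'$ for $s\le r+1$. For $s\le r$ the exponent is at most $0$, so the series of derivatives converge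 uniformly on $Q'$, and $f\in C^r(U_r)$ with termwise derivatives.

\emph{H\"older bound.} Let $x,y\in Q$ with $t=\|x-y\|\le\epsilon$; the segment between them lies in $Q'$. Using the bounds for $s=r$ and $s=r+1$ and the inequality $\min(A,A')\le A^{1-\delta}A'^\delta$,
\[
\|D^rh(x)-D^rh(y)\|\le Cw\min\bigl(a^{-\delta},a^{1-\delta}t\bigr)\le Cw\,a^{-\delta(1-\delta)}a^{(1-\delta)\delta}t^\delta=Cw\,t^\delta .
\]
Summation gives the H\"older bound for $t\le\epsilon$, and for $t>\epsilon$ it follows from the boundedness of $D^rf$ on $Q$. If $\delta>0$, the quotient $\|D^rf(x)-D^rf(y)\|/t^\delta$ is at most $C\sum w\min(1,(at)^{1-\delta})$, which does not depend on $x,y$ except through $t$ and tends to $0$ with $t$ by dominated convergence, since $\delta<1$.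
\end{proof}

\section{Spherical functions along an extremal ray}\label{sec:spherical}

Choose $j$ with $N_j=2\kappa$, which is possible by \eqref{eq:kappa}, and keep the notation $H,N,L,O,\Lambda,q$ of Section~\ref{sec:orbit} for this $j$; thus $N=2\kappa$. We construct spherical representations with highest weights on the ray of $B(H,\cdot)$ and show that Proposition~\ref{prop:decay} is sharp for them. We use twice the following observation: if $w$ is a highest weight vector of weight $\mu$ and $\beta\in\Delta^+$ is orthogonal to $\mu$, then $\mathfrak g_{-\beta}$ kills $w$, because $\mu-\beta$ is the reflection in $\beta$ of $\mu+\beta$, which is not a weight.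

\begin{lemma}\label{lem:spherical}
The form $\lambda_1=4B(H,\cdot)$ is the highest weight of an irreducible representation of $U$ with a nonzero $K$-fixed vector.
\end{lemma}

\begin{proof}
Let $\mu=2B(H,\cdot)$, a dominant form that vanishes on $\mathfrak t$. It is integral. Indeed, the definition of the Killing form gives $\langle\beta,\beta\rangle=\sum_{\beta'\in\Delta}\langle\beta',\beta\rangle^2$ for $\beta\in\Delta$; dividing by $\langle\beta,\beta\rangle^2/4$ we find $4/\langle\beta,\beta\rangle=\sum_{\beta'}(2\langle\beta',\beta\rangle/\langle\beta,\beta\rangle)^2\in\mathbb Z$. Also $\beta(H)\in\mathbb Z$. Hence $2\langle\mu,\beta\rangle/\langle\beta,\beta\rangle=4\beta(H)/\langle\beta,\beta\rangle\in\mathbb Z$. Since $U$ is simply connected, $V_\mu$ exists.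

The space $V_\mu\otimes V_\mu^*$ contains an invariant tensor, the identity. Twisting the second factor by $\theta$ keeps it $K$-invariant and turns the dual of the highest weight vector into a highest weight vector. In detail, let $w_1=w,w_2,\dots$ be an orthonormal basis of $V_\mu$ that starts with a highest weight vector, let $w_i^*=\langle\cdot,w_i\rangle$, and let $\pi^\sharp(x)=\pi_\mu^*(\theta x)$, an irreducible unitary representation on $V_\mu^*$. For $X\in\mathfrak g_{\mathbb C}$ we have $\pi_\mu^*(X)w^*=-\langle\pi_\mu(X)\cdot,w\rangle=\langle\cdot,\pi_\mu(\bar X)w\rangle$. So under $\pi_\mu^*$ the vector $w^*$ has weight $-\mu$, is killed by $\mathfrak n^-$, and is killed by $\mathfrak g_\beta$ for $\beta\in\Delta^+$ orthogonal to $\mu$, by the observation above. Under $\pi^\sharp$ it has weight $-\mu\circ\theta=\mu$. It is killed by $\mathfrak n^+$: for $\beta\in\Delta^+$ with $\beta|_{\mathfrak a}\ne0$ we have $-\theta\beta\in\Delta^+$ and $\theta\mathfrak g_\beta\subset\mathfrak n^-$; for $\beta|_{\mathfrak a}=0$ we have $\theta\mathfrak g_\beta=\mathfrak g_\beta$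 and $\langle\mu,\beta\rangle=2\beta(H)=0$. Thus $w\otimes w^*$ is a highest weight vector of weight $2\mu=\lambda_1$ for $\pi_\mu\otimes\pi^\sharp$ and generates a copy of $V_{\lambda_1}$. Since $\theta$ is trivial on $K$, the tensor $\iota=\sum_iw_i\otimes w_i^*$ is $K$-fixed, and $\langle\iota,w\otimes w^*\rangle=1$. The orthogonal projection of $\iota$ onto $V_{\lambda_1}$ is therefore a nonzero $K$-fixed vector.
\end{proof}

Put $\lambda_n=n\lambda_1$, $V_n=V_{\lambda_n}$, $d_n=\dim V_n$. Let $\rho$ be half the sum of $\Delta^+$. In Weyl's formula $d_n=\prod_{\beta\in\Delta^+}\langle n\lambda_1+\rho,\beta\rangle/\langle\rho,\beta\rangle$ we have $\langle\lambda_1,\beta\rangle=4\beta(H)$, which is positive for exactly $N$ roots and $0$ for the others. Hence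
\begin{equation}\label{eq:dim}
c\,n^N\le d_n\le C\,n^N .
\end{equation}
Let $v_1,e_1\in V_1$ be a unit highest weight vector and a unit $K$-fixed vector, and realize $V_n$ in $V_1^{\otimes n}$ as the subrepresentation generated by $v_n=v_1^{\otimes n}$. By Lemma~\ref{lem:Ktypes}(ii) and (iii) for the trivial $K$-type, the space of $K$-fixed vectors of $V_n$ has dimension at most $1$, and $\langle e_1,v_1\rangle\ne0$. So $\langle e_1^{\otimes n},v_n\rangle\ne0$, and the projection of $e_1^{\otimes n}$ onto $V_n$ is a nonzero $K$-fixed vector; let $e_n$ be its normalization. Put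
\[
\varphi_n(u)=\langle\pi(u)e_n,e_n\rangle,\qquad g_n(x)=|\langle e_n,\pi(x)v_n\rangle| .
\]
Then $\varphi_n$ is $K$-bi-invariant, and $g_n$ is the function $g_\tau$ of Lemma~\ref{lem:moments} for $V_n$ and trivial $\tau$. Since $\pi(x)v_n=(\pi(x)v_1)^{\otimes n}\in V_n$, there are constants $\gamma_n>0$ with
\begin{equation}\label{eq:power}
g_n=\gamma_n\,g_1^{\,n},\qquad d_n\int_Ug_n^2=1 ,
\end{equation}
the second identity being \eqref{eq:schur}. The complexified Lie algebra of $L$ is the sum of $\mathfrak h$ and the $\mathfrak g_\beta$ with $\beta(H)=0$; these root spaces kill $v_n$ by the observation above. As $L$ is connected, it preserves the line $\mathbb Cv_n$, and $g_n$ is a $K$-invariant function on $O$.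

The next lemma replaces the bound $b_n\ge\frac12n^{-1/2}$ of Section~\ref{sec:sphere}. Concentration shows that $g_n$ is large somewhere; the power structure \eqref{eq:power} shows that it is largest on $\Lambda$.

\begin{lemma}\label{lem:top}
$|\langle e_n,v_n\rangle|^2\ge c\,n^{-\kappa}$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Each $\langle e_n,v_n\rangle$ is nonzero, so it suffices to treat large $n$. Here $A_{\lambda_n}=4nH$, so $q_{A_{\lambda_n}}=16n^2q_H$, and Lemma~\ref{lem:moments} with $m=1$ gives
\begin{equation}\label{eq:second}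
d_n\int_Oq\,g_n^2\,dp\le C_0/n .
\end{equation}
Hence $d_n\int_{q>2C_0/n}g_n^2\le\frac12$, and by \eqref{eq:power}, \eqref{eq:dim} and \eqref{eq:vol},
\[
\tfrac12\le d_n\int_{q\le2C_0/n}g_n^2\le Cn^Nn^{-N/2}\max_Og_n^2 .
\]
So $\max_Og_n^2\ge cn^{-N/2}=cn^{-\kappa}$. Since $|\langle e_n,v_n\rangle|$ is the value of $g_n$ at $iH$, it remains to show that the maximum is attained there. By \eqref{eq:power} it suffices to do this for $g_1$, which is constant on $\Lambda=K\cdot iH$. Let $M_1=\max_Og_1$ and suppose $g_1<M_1$ on $\Lambda$. Choose numbers $0<M_3<M_2<M_1$ with $g_1<M_3$ on $\Lambda$. By compactness and \eqref{eq:zero} there is $\epsilon>0$ with $g_1\le M_3$ on $\{q<\epsilon\}$, and the open set $S=\{g_1>M_2\}$ is not empty. From $1=d_n\int g_n^2\ge d_n\gamma_n^2M_2^{2n}\operatorname{vol}S$ we get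
\[
d_n\int_{q<\epsilon}g_n^2\le d_n\gamma_n^2M_3^{2n}\le(\operatorname{vol}S)^{-1}(M_3/M_2)^{2n}\to0 ,
\]
while $d_n\int_{q\ge\epsilon}g_n^2\le C_0/(n\epsilon)\to0$ by \eqref{eq:second}. This contradicts $d_n\int g_n^2=1$.
\end{proof}

Schur orthogonality gives $\int_U|\varphi_n|^2=1/d_n\asymp n^{-2\kappa}$, so $|\varphi_n|$ reaches the size $n^{-\kappa}$ somewhere. This does not exclude that the mass avoids a given open set. To exclude it we use that $\varphi_n$ is, on $\exp(i\mathfrak a)$, the boundary value of a polynomial whose constant term we control.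

\begin{proposition}\label{prop:lower}
For every nonempty open $\Omega\subset U_r$ there is $c_\Omega>0$ with $\sup_\Omega|\varphi_n|\ge c_\Omega\,n^{-\kappa}$ for all $n\ge1$.
\end{proposition}

\begin{proof}
\emph{The polynomial.} The $\mathfrak a$-weights of $V_n$ have the form $\lambda_n-\sum_ik_i\alpha_i$ with $\mathbf k=(k_1,\dots,k_\ell)\in\mathbb Z_{\ge0}^\ell$, and the weight spaces are orthogonal. Let $e_{n,\mathbf k}$ be the components of $e_n$. For $Y\in\mathfrak a$ and $z_i=e^{-i\alpha_i(Y)}$,
\[
e^{-i\lambda_n(Y)}\varphi_n(\exp iY)=\sum_{\mathbf k}\|e_{n,\mathbf k}\|^2z_1^{k_1}\cdots z_\ell^{k_\ell}=:P_n(z).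
\]
This is a polynomial on $\mathbb C^\ell$ with $P_n(0)=\|e_{n,0}\|^2\ge|\langle e_n,v_n\rangle|^2\ge cn^{-\kappa}$, by Lemma~\ref{lem:top}. Let $\mathbb T=\{|z_1|=\dots=|z_\ell|=1\}$ with normalized Haar measure $|\cdot|$. For $\alpha=\sum k_i\alpha_i\in\Sigma^+$ write $z^\alpha=\prod z_i^{k_i}=e^{-i\alpha(Y)}$, and put on $\mathbb T$
\[
\mathcal D(z)=\prod_{\alpha\in\Sigma^+}|1-z^{2\alpha}|^{m_\alpha}=\prod_{\alpha\in\Sigma^+}|2\sin\alpha(Y)|^{m_\alpha},\qquad h_n=\log\bigl(|P_n|^2\mathcal D\bigr).
\]

\emph{Geometric mean.} The mean of $\log|\zeta-\zeta_0|$ over $|\zeta|=1$ is $\log\max(1,|\zeta_0|)$. Factoring, we see that the mean of $\log|P|$ over the circle is at least $\log|P(0)|$ for every polynomial $P$ in one variable. Applying this in one variable after the other, which is legitimate because $\log|P_n|$ is bounded above on $\mathbb T$, gives $\int_{\mathbb T}\log|P_n|\ge\log P_n(0)$. The surjective homomorphism $z\mapsto z^{2\alpha}$ maps Haar measure to Haar measure of the circle, so $\int_{\mathbb T}\log|1-z^{2\alpha}|=0$. Therefore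
\begin{equation}\label{eq:geo}
\int_{\mathbb T}h_n\ge-2\kappa\log n-C .
\end{equation}

\emph{Quadratic mean.} The group $\exp(i\mathfrak a)$ is a torus $\mathfrak a/\Gamma_0$, $\Gamma_0=\{Y:\exp iY=1\}$. The integration formula for $U=K\exp(i\mathfrak a)K$ \cite[Ch.~I, Thm.~5.10]{Helgason} states that the integral over $U$ of a continuous $K$-bi-invariant function $F$ is a fixed constant times the mean of $F(\exp iY)\prod_{\alpha\in\Sigma^+}|\sin\alpha(Y)|^{m_\alpha}$ over this torus. If $Y\in\Gamma_0$, the rotations in \eqref{eq:rot} are trivial, so $\alpha_i(Y)\in2\pi\mathbb Z$ for all $i$. Thus $Y\mapsto z$ induces a surjective homomorphism $\mathfrak a/\Gamma_0\to\mathbb T$, which preserves Haar measure, and by \eqref{eq:dim}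
\begin{equation}\label{eq:quadmean}
\int_{\mathbb T}e^{h_n}=C\int_U|\varphi_n|^2=C/d_n\le C'n^{-2\kappa}.
\end{equation}

\emph{Comparison.} Let $k\exp(iY_0)k'\in\Omega$. The set of $Y\in\mathfrak a$ with $k\exp(iY)k'\in\Omega$ is open and nonempty, and the map $Y\mapsto z$ is open. So the image contains an open set $S$ with $0<|S|<1$, and $\sup_S|P_n|\le\sup_\Omega|\varphi_n|$ by bi-invariance. On the complement $S^c$, Jensen's inequality for the concave function $\log$ and \eqref{eq:quadmean} give
\[
\int_{S^c}h_n\le|S^c|\log\Bigl(|S^c|^{-1}\int_{\mathbb T}e^{h_n}\Bigr)\le-2\kappa(1-|S|)\log n+C_S .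
\]
On $S$ we have $\int_Sh_n\le2|S|\log\sup_S|P_n|+C$, as $\mathcal D$ is bounded. Adding the two bounds and comparing with \eqref{eq:geo} gives $2|S|\log\sup_S|P_n|\ge-2\kappa|S|\log n-C_S'$. Divide by $2|S|$ and exponentiate.
\end{proof}

\section{Irregular coefficients}\label{sec:baire}

Proposition~\ref{prop:lower} bounds the size of $\varphi_n$ from below, whereas Theorem~\ref{thm:lower} concerns the oscillation of derivatives. The link is that $\varphi_n$ is an eigenfunction of the Laplacian $\mathcal L=\sum_iX_i^2$, and an eigenfunction with eigenvalue $-E$ must vary, within distance $E^{-1/2}$ of any point, by an amount comparable to its value there.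

The operator $\mathcal L$ is symmetric for Haar measure, since $\int(Xg)g'=-\int g\,(Xg')$ by right invariance. It corresponds to the Casimir element, which acts on $V_n$ by the scalar $-E_n$ with $E_n=|\lambda_n+\rho|^2-|\rho|^2$; thus $cn^2\le E_n\le Cn^2$. Every matrix coefficient of $V_n$, in particular every $X_I\varphi_n$, satisfies $\mathcal Lg=-E_ng$. Let $D_t\subset\mathfrak u$ be the open ball of radius $t$ about $0$; points of $x\exp D_t$ have distance at most $t$ from $x$.

\begin{lemma}\label{lem:osc}
There are $C,E^*$ such that for every $g\in C^\infty(U)$ with $\mathcal Lg=-Eg$, $E\ge E^*$, and every $x\in U$,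
\[
|g(x)|\le C\sup_{y\in x\exp D_t}|g(y)-g(x)|,\qquad t=E^{-1/2}.
\]
\end{lemma}

\begin{proof}
Since $\mathcal L$ is left-invariant, we may take $x=1$. Fix a smooth $\psi\ge0$, $\psi\not\equiv0$, with compact support in $D_1$. Let $E^*\ge1$ be so large that $\exp$ is a diffeomorphism on $D_{2t}$ for $t\le(E^*)^{-1/2}$, and define $\psi_t(\exp X)=t^{-d}\psi(X/t)$ on $\exp D_t$ and $\psi_t=0$ elsewhere. In exponential coordinates Haar measure has a smooth positive density and $\mathcal L$ is a second order operator with smooth coefficients. So $c\le\int\psi_t\le C$, and $|\mathcal L\psi_t|\le Ct^{-d-2}$ on a set of volume at most $Ct^d$, whence $\int|\mathcal L\psi_t|\le Ct^{-2}=CE$. By symmetry $\int\mathcal L\psi_t=0$ and $\int Eg\,\psi_t=-\int g\,\mathcal L\psi_t=-\int(g-g(1))\mathcal L\psi_t$. Therefore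
\[
E\,g(1)\int\psi_t=E\int(g(1)-g)\psi_t-\int(g-g(1))\,\mathcal L\psi_t ,
\]
and $cE|g(1)|\le CE\sup_{\exp D_t}|g-g(1)|$.
\end{proof}

\begin{lemma}\label{lem:nouniform}
Let $\Omega\ne\emptyset$ be open and relatively compact in $U_r$, and let $\omega$ be as in Theorem~\ref{thm:lower}. There is no $M>0$ such that $|X_I\varphi_n(x)-X_I\varphi_n(y)|\le M\omega(\operatorname{dist}(x,y))$ for all $x\ne y\in\Omega$, all $|I|=r$ and all $n$.
\end{lemma}

\begin{proof}
Suppose $M$ exists. Choose nonempty open sets $\Omega=\Omega_{r+1}\supset\Omega_r\supset\dots\supset\Omega_0$, each relatively compact in the preceding one. Let $t_n=E_n^{-1/2}\le C_1/n$. There is $n_0$ such that for $n\ge n_0$ we have $E_n\ge E^*$ and $x\exp D_{t_n}\subset\Omega_{k+1}$ for all $x\in\Omega_k$, $0\le k\le r$. Let $n\ge n_0$. For $|I|=r$, Lemma~\ref{lem:osc}, the assumption and the monotonicity of $\omega$ give $|X_I\varphi_n|\le CM\omega(C_1/n)$ on $\Omega_r$. Now we descend in the order of the derivative. Suppose $0\le k<r$ and $|X_{I'}\varphi_n|\le\epsilon$ on $\Omega_{k+1}$ for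 all $|I'|=k+1$. Let $|I|=k$, $x\in\Omega_k$ and $X=\sum x_iX_i\in D_{t_n}$. The curve $s\mapsto x\exp(sX)$, $0\le s\le1$, stays in $\Omega_{k+1}$, and the derivative of $X_I\varphi_n$ along it is $\sum_ix_iX_iX_I\varphi_n$, of modulus at most $\sqrt d\,t_n\epsilon$. By Lemma~\ref{lem:osc}, $|X_I\varphi_n|\le Cn^{-1}\epsilon$ on $\Omega_k$. After $r$ steps, $|\varphi_n|\le CMn^{-r}\omega(C_1/n)$ on $\Omega_0$, and Proposition~\ref{prop:lower} gives $\omega(C_1/n)\ge c\,n^{r-\kappa}=c\,n^{-\delta}$ for $n\ge n_0$, with $c$ depending on $M$ and $\Omega_0$. For small $t$ let $n=\lceil C_1/t\rceil\le2C_1/t$. Then $\omega(t)\ge\omega(C_1/n)\ge c't^\delta$, which contradicts $\liminf_{t\to0}\omega(t)/t^\delta=0$.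
\end{proof}

Each $\varphi_n$ is smooth; only the uniformity in $n$ fails. A Baire category argument condenses this failure into a single function, on all open sets at once.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
For $\mathbf a=(a_n)\in\ell^1$ let $f_{\mathbf a}=\sum_na_n\varphi_n$. It is the coefficient $\langle\pi(\cdot)\xi,\eta\rangle$ of the Hilbert sum $\pi$ of the $V_n$ for the $K$-fixed vectors $\xi=\sum\operatorname{sgn}(a_n)|a_n|^{1/2}e_n$ and $\eta=\sum|a_n|^{1/2}e_n$, where $\operatorname{sgn}z=z/|z|$ for $z\ne0$ and $\operatorname{sgn}0=0$. By Proposition~\ref{prop:decay} and $r\le\kappa$, the functions $X_I\varphi_n$, $|I|\le r$, are bounded on compact subsets of $U_r$ uniformly in $n$. So $f_{\mathbf a}\in C^r(U_r)$ with termwise derivatives, and $\mathbf a\mapsto X_If_{\mathbf a}(x)$ is a continuous linear form on $\ell^1$ for $x\in U_r$, $|I|\le r$.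

Let $\Omega^1,\Omega^2,\dots$ be a countable base of $U_r$ of nonempty open sets that are relatively compact in $U_r$. For integers $i,M\ge1$ let
\[
\mathcal F_{i,M}=\bigl\{\mathbf a\in\ell^1:|X_If_{\mathbf a}(x)-X_If_{\mathbf a}(y)|\le M\omega(\operatorname{dist}(x,y))\text{ for all }x\ne y\in\Omega^i,\ |I|=r\bigr\}.
\]
This set is closed, convex and symmetric under $\mathbf a\mapsto-\mathbf a$. Suppose it contains the open ball of radius $2\epsilon$ about some $\mathbf a$. Then it contains $\mathbf h=\frac12(\mathbf a+\mathbf h)-\frac12(\mathbf a-\mathbf h)$ for $\|\mathbf h\|<2\epsilon$, in particular $\epsilon$ times each standard unit vector of $\ell^1$. Then all $\varphi_n$ satisfy the bound on $\Omega^i$ with the constant $M/\epsilon$, against Lemma~\ref{lem:nouniform}. So every $\mathcal F_{i,M}$ is nowhere dense, and by Baire's theorem there is $\mathbf a$ outside their union. Every nonempty open $\Omega\subset U_r$ contains some $\Omega^i$, so $f_{\mathbf a}$ has the required property when $U$ is simply connected. All $V_n$ have nonzero $K$-fixed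 vectors, so reduction (b) of Section~\ref{sec:prelim} gives the theorem for every connected $U$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:nowhere}]
Let $f$ be given by Theorem~\ref{thm:lower} for $\omega(t)=t^\delta/\log(e/t)$ if $t\le1$ and $\omega(t)=1$ if $t\ge1$; this function is nondecreasing and $\omega(t)/t^\delta\to0$ as $t\to0$. Suppose $f\in C^{(r,\delta')}(\Omega)$ with $\delta'\in(\delta,1]$. Let $\Omega'\subset\Omega$ be a small ball in a chart, with compact closure in the chart and of diameter at most $1$ for $\operatorname{dist}$, on which the Euclidean distance is at most $C\operatorname{dist}$. For $|I|=r$, $X_If$ is a combination with smooth coefficients of chart derivatives of $f$ of order at most $r$. Those of order less than $r$ are $C^1$, hence Lipschitz on $\Omega'$, and those of order $r$ are bounded and $\delta'$-H\"older. Hence $|X_If(x)-X_If(y)|\le C\operatorname{dist}(x,y)^{\delta'}$ on $\Omega'$. Since $t^{\delta'-\delta}\log(e/t)$ is bounded on $(0,1]$, the right side is at most $M\omega(\operatorname{dist}(x,y))$,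 which contradicts the choice of $f$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Now $U$ is arbitrary. The regularity is Theorem~\ref{thm:upper}. For optimality, let $f_0=\langle\pi_0(\cdot)\xi,\eta\rangle$ be the coefficient of $U_0$ given by Corollary~\ref{cor:nowhere} for the pair $(U_0,K_0)$, and let $f$ be its extension by $0$ to $U$. This is a coefficient of the representation of $U$ induced from $\pi_0$: the induced space is an orthogonal sum of copies of the space of $\pi_0$ indexed by the finite group $U/U_0$, the copies are permuted by $U$ according to translation in $U/U_0$, and $U_0$ acts by $\pi_0$ on the copy of the trivial coset, in which we place $\xi$ and $\eta$. These vectors are $K_0$-fixed, so their $K$-orbits are finite, since $K/K_0$ is finite; thus $f$ is $K$-finite. By \eqref{eq:comp}, $(U_0)_r$ is an open subset of $U_r$ on which $f=f_0$, so $f\notin C^{(r,\delta')}(U_r)$ for all $\delta'\in(\delta,1]$. Finally, if $f$ were in $C^{(r+1,\delta')}(U_r)$ for some $\delta'\in(0,1]$, then its derivatives of order $r$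 would be $C^1$, hence locally Lipschitz, and $f\in C^{(r,1)}(U_r)$. Since $\delta<1$, this has just been excluded.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dumas}
Guillaume Dumas, \emph{Regularity of $K$-finite matrix coefficients of semisimple Lie groups}, arXiv:2409.07944 (2024).

\bibitem{Helgason}
Helgason, \emph{Groups and Geometric Analysis}.

\end{thebibliography}
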